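
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}{Lemma}[section]
\newtheorem{proposition}[lemma]{Proposition}
\theoremstyle{definition}
\newtheorem{definition}[lemma]{Definition}
\theoremstyle{remark}
\newtheorem{remark}[lemma]{Remark}

\title{Maximal families of eventually separated sequences\\ in totally bounded metric spaces}


\begin{abstract}
Call two sequences $f,g$ in a metric space separated if $\liminf_n d(f(n),g(n))>0$, and let $\mathfrak a(X^\omega)$ be the least size of a maximal family of pairwise separated sequences in $X$. For $X=\mathbb R$ this number is at least $\mathfrak b$, so it is consistently larger than $\aleph_1$. Bice raised the question whether the same is consistent for bounded functions. We show that it is not: ZFC proves $\mathfrak a([0,1]^\omega)=\aleph_1$, and more generally $\mathfrak a(X^\omega)=\aleph_1$ for every nonempty compact metric space $X$ without isolated points. Total boundedness turns out to be the dividing line: ZFC proves $\mathfrak a(X^\omega)\le\aleph_1$ for every nonempty totally bounded $X$, whereas $\mathfrak a(X^\omega)\ge\mathrm{non}(\mathcal M)$ for every metric space that is not totally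 bounded. Moreover, a maximal family of size $\aleph_1$ in $[0,1]^\omega$ can be chosen so that it stays maximal in every outer model with the same $\omega_1$.
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Let $(X,d)$ be a nonempty metric space. For $f,g\in X^\omega$ write
\[
f\not\approx g\quad\Longleftrightarrow\quad \liminf_{n\to\infty}d(f(n),g(n))>0 .
\]
Thus $f\not\approx g$ means that there are $\zeta>0$ and $N$ such that $d(f(n),g(n))\ge\zeta$ for all $n\ge N$: from some point on, the two sequences stay a fixed distance apart. We write $f\approx g$ for the negation. This relation is reflexive and symmetric but in general not transitive. If $d(f(n),f'(n))\to0$, however, then $f\approx g$ if and only if $f'\approx g$.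

A family $A\subseteq X^\omega$ is \emph{disjoint} if $a\not\approx b$ for all distinct $a,b\in A$. It is \emph{maximal} if it is disjoint and every $s\in X^\omega$ satisfies $s\approx a$ for some $a\in A$. Since $f\approx f$ always holds, this is maximality under inclusion among disjoint families. Let $\mathfrak a(X^\omega)$ be the least cardinality of a maximal family.

The following cases show what the definition measures.

\smallskip
\noindent\emph{Finite $X$.} If $|X|=m$, then $\mathfrak a(X^\omega)=m$. The $m$ constant sequences form a maximal family, because every sequence takes some value infinitely often. Given fewer than $m$ sequences, let $s(n)$ avoid all their values at $n$; then $s$ is $\not\approx$ each of them.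

\smallskip
\noindent\emph{$X=\mathbb R$.} Let $\mathfrak b$ be the minimum cardinality of a subset of $\omega^\omega$ that is unbounded under $\le^*$ (eventual domination). Then $\mathfrak a(\mathbb R^\omega)\ge\mathfrak b$: if $|A|<\mathfrak b$, there is $g\in\omega^\omega$ such that for every $a\in A$ we have $|a(n)|\le g(n)$ for almost all $n$, and $s=g+1$ is $\not\approx$ every $a\in A$. Hence $\mathfrak a(\mathbb R^\omega)>\aleph_1$ is consistent.

\smallskip
\noindent\emph{$X=[0,1]$.} The constant sequences again form a maximal family: every $s\in[0,1]^\omega$ has an accumulation point $x$, and then $s\approx{}$the constant sequence $x$. On the other hand no countable family is maximal (Lemma~\ref{lem:lower}). So $\aleph_1\le\mathfrak a([0,1]^\omega)\le\mathfrak c$.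

\smallskip
A cardinal in this range, defined by a diagonalization that for $X=\mathbb R$ can be carried out against fewer than $\mathfrak b$ sequences, might be expected to be large under Martin's Axiom. But the argument for $\mathbb R$ escapes to infinity, and $[0,1]$ offers no such escape. Bice \cite{Bice} left open whether consistently $\mathfrak a([0,1]^\omega)>\aleph_1$. The answer is negative.

\begin{theorem}\label{thm:A}
\textup{(ZFC)} If $X$ is a nonempty compact metric space without isolated points, then $\mathfrak a(X^\omega)=\aleph_1$. In particular $\mathfrak a([0,1]^\omega)=\aleph_1$.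
\end{theorem}

The next theorem shows what happens without the hypotheses. Here $\mathrm{non}(\mathcal M)$ is the least cardinality of a nonmeager subset of $\omega^\omega$.

\begin{theorem}\label{thm:B}
\textup{(ZFC)} Let $X$ be a nonempty metric space with completion $\hat X$.
\begin{enumerate}
\item[\textup{(1)}] If $X$ is totally bounded, then $\mathfrak a(X^\omega)=\min(|\hat X|,\aleph_1)$.
\item[\textup{(2)}] If $X$ is not totally bounded, then $\mathfrak a(X^\omega)\ge\mathrm{non}(\mathcal M)\ (\ge\mathfrak b)$. In particular, under MA$+\neg$CH, $\mathfrak a(X^\omega)>\aleph_1$.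
\end{enumerate}
\end{theorem}

So ZFC proves $\mathfrak a(X^\omega)\le\aleph_1$ for every nonempty totally bounded $X$, while under MA$+\neg$CH every other nonempty metric space satisfies $\mathfrak a(X^\omega)>\aleph_1$.

An \emph{outer model} is a model of ZFC that contains the ground model and has the same ordinals, for example a forcing extension.

\begin{theorem}\label{thm:C}
There is a maximal family $A\subseteq[0,1]^\omega$ of size $\aleph_1$ which remains maximal in every outer model of ZFC with the same $\omega_1$.
\end{theorem}

The family is built by a recursion of length $\omega_1$ in the style of Hausdorff: each $a_\beta$ keeps a prescribed distance from each earlier $a_\alpha$ and is otherwise as generic as possible. Section~\ref{sec:room} sets up the measure that controls how much room the prescribed distances leave. Section~\ref{sec:squeeze} shows on a small case why such a family can be maximal. Sections~\ref{sec:patterns}--\ref{sec:max} prove Theorem~\ref{thm:A}, and the last two sections prove Theorems~\ref{thm:B} and~\ref{thm:C}.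

We write $B(x,\rho)$ and $\bar B(x,\rho)=\{y:d(x,y)\le\rho\}$ for open and closed balls. Ordinals are identified with the set of their predecessors. We use the \emph{$\Delta$-system lemma}: if $(F_i)_{i\in I}$ are finite sets and $I$ is uncountable, there are an uncountable $I'\subseteq I$ and a finite set $F$, the \emph{root}, with $F_i\cap F_j=F$ for all distinct $i,j\in I'$.

\section{Room: a measure and a sequence of radii}\label{sec:room}

Let $X$ be nonempty, compact and without isolated points. To keep a point at given distances from many other points, one has to know that the forbidden balls do not cover everything. A measure makes this a matter of adding up numbers.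

Fix a Borel probability measure $\mu$ on $X$ that gives measure $0$ to every point and positive measure to every nonempty open set. For $X=[0,1]$ take Lebesgue measure. In general, every nonempty open subset of $X$ contains a copy of the Cantor set, because $X$ is compact and has no isolated points. Hence it carries a probability measure vanishing on points, and a weighted sum of such measures over a countable base of nonempty open sets is as required. Put
\[
M(\rho)=\sup_{x\in X}\mu(\bar B(x,\rho)),\qquad m(\rho)=\inf_{x\in X}\mu(B(x,\rho)).
\]
Both are nondecreasing in $\rho$.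

\begin{lemma}\label{lem:Mm}
$M(\rho)\to0$ as $\rho\to0$, and $m(\rho)>0$ for every $\rho>0$.
\end{lemma}

\begin{proof}
If the first claim fails, there are $\theta>0$, $\rho_n\to0$ and, by compactness, $x_n\to x$ with $\mu(\bar B(x_n,\rho_n))\ge\theta$. For every $\rho>0$ we have $\bar B(x_n,\rho_n)\subseteq\bar B(x,\rho)$ for large $n$, so $\mu(\bar B(x,\rho))\ge\theta$. Letting $\rho\to0$ gives $\mu(\{x\})\ge\theta$, a contradiction.

For the second claim cover $X$ by balls $B(z_1,\rho/2),\dots,B(z_k,\rho/2)$, each of positive measure. Every $x$ lies in some $B(z_i,\rho/2)$, and then $B(z_i,\rho/2)\subseteq B(x,\rho)$. So $m(\rho)\ge\min_i\mu(B(z_i,\rho/2))>0$.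
\end{proof}

The lower bound in Theorem~\ref{thm:A} is a first use of this bookkeeping. We state it in the form that Section~\ref{sec:class} needs.

\begin{lemma}\label{lem:lower}
Let $Z$ be a metric space that contains a nonempty compact set $P$ without isolated points. Then no countable family is maximal in $Z^\omega$.
\end{lemma}

\begin{proof}
The empty family is not maximal since $Z\ne\emptyset$. List a nonempty countable family, with repetitions if necessary, as $(a_k)_{k<\omega}$. Let $\mu$ and $M$ be as above, for the space $P$. If $z\in Z$ and $y\in P\cap B(z,\zeta)$, then $B(z,\zeta)\subseteq\bar B(y,2\zeta)$; hence $\mu(P\cap B(z,\zeta))\le M(2\zeta)$ for all $z\in Z$. By Lemma~\ref{lem:Mm} we can choose $\zeta_k>0$ with $M(2\zeta_k)\le2^{-k-2}$. For each $n$ the balls $B(a_k(n),\zeta_k)$, $k\le n$, cover a part of $P$ of measure at most $1/2$, so we can pick $s(n)\in P$ outside all of them. Then $d(s(n),a_k(n))\ge\zeta_k$ for $n\ge k$, so $s\not\approx a_k$ for every $k$.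
\end{proof}

We now fix the parameters of the main construction. As $X$ has at least two points, there are $p_1,p_2\in X$ and $h>0$ with $d(p_1,p_2)\ge10h$. Put
\[
I_1=B(p_1,h),\qquad I_2=B(p_2,h),\qquad J=B(p_1,4h),\qquad \eta=m(h)\le1 .
\]
Choose a decreasing sequence of radii $\rho_j\to0$ and put $\delta_K=\rho_K/4$, such that $\rho_0\le h$ and
\begin{align}
&M(\rho_j)\le2^{-j}\eta/8\quad\text{for all }j,\label{eq:R1}\\
&\sum_{j>K}M(\rho_j)<m(\delta_K)\quad\text{for all }K.\label{eq:R2}
\end{align}
This is possible by Lemma~\ref{lem:Mm}. Take $\rho_0\le h$ with $M(\rho_0)\le\eta/8$ and, given $\rho_{j-1}$, take $\rho_j\le\rho_{j-1}/2$ with $M(\rho_j)\le2^{-j-1}\min(\eta/4,m(\delta_{j-1}))$. For $j>K$ we have $m(\delta_{j-1})\le m(\delta_K)$, so $\sum_{j>K}M(\rho_j)\le m(\delta_K)\sum_{j>K}2^{-j-1}=2^{-K-1}m(\delta_K)<m(\delta_K)$. From \eqref{eq:R1} we get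
\begin{equation}\label{eq:sums}
\sum_{j}M(\rho_j)\le\eta/4,\qquad \sum_{j>L}M(\rho_j)\le2^{-L}\eta/8\quad\text{for all }L.
\end{equation}
Finally fix a countable dense set $Q\subseteq X$.

For $X=[0,1]$ everything is explicit. Here $M(\rho)=\min(2\rho,1)$ and $m(\rho)=\min(\rho,1)$, and we may take $Q=\mathbb Q\cap[0,1]$, $p_1=0$, $p_2=1$, $h=\eta=1/10$ and $\rho_j=10^{-j}/160$. Indeed $M(\rho_j)=10^{-j}/80\le2^{-j}\eta/8$, and $\sum_{j>K}M(\rho_j)=10^{-K}/720<10^{-K}/640=\delta_K=m(\delta_K)$.

\section{The squeeze on a small case}\label{sec:squeeze}

Suppose $(a_\alpha)_{\alpha<\omega_1}$ are sequences in $X$ and $s\not\approx a_\alpha$ for all $\alpha$. For each $\alpha$ there are a rational $\zeta>0$ and an $N$ with $d(s(n),a_\alpha(n))\ge\zeta$ for $n\ge N$. There are only countably many pairs $(\zeta,N)$, so \emph{every uncountable set of indices contains an uncountable set $B$ for which one pair $(\zeta,N)$ works for all indices in $B$}. For $n\ge N$ the point $s(n)$ is then at distance at least $\zeta$ from all $a_\beta(n)$, $\beta\in B$. It would be a contradiction if for some $n\ge N$ every point of $X$ were within $\zeta/2$ of some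 $a_\beta(n)$, $\beta\in B$.

So one would like a family in which for every uncountable $B$ and every $\zeta>0$ there are infinitely many $n$ such that every point of $X$ is within $\zeta$ of some $a_\beta(n)$, $\beta\in B$. \emph{No uncountable disjoint family has this property.} Fix a member $a_r$. By the same pigeonhole argument there are $\varepsilon>0$, $N$ and an uncountable $B$ with $d(a_r(n),a_\beta(n))\ge\varepsilon$ for all $\beta\in B$, $n\ge N$, so the points $a_\beta(n)$ all miss the open ball of radius $\varepsilon$ around $a_r(n)$. This is the main difficulty. The remedy is that $s$, too, stays away from $a_r$, and that a second uncountable set of indices can come closer to $a_r$ than $s$ does.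

Here is the remedy in the smallest case, for $X=[0,1]$. Suppose that between any two of our sequences some minimal distance is \emph{promised}, and that apart from these promises the values can be prescribed: for any finitely many indices, any target values whose distances exceed the promised ones, and any accuracy $\delta>0$, there are infinitely many $n$ at which all these sequences are within $\delta$ of their targets. Let $B_1$ be an uncountable set of indices on which $s$ has the constants $(\zeta_1,N_1)$. Suppose that each $a_\beta$, $\beta\in B_1$, has promised distance $1/20$ from one sequence $a_r$, and ignore all other promises. Let $\zeta'>0$ be such that eventually $|s(n)-a_r(n)|\ge\zeta'$.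

Give $r$ the target $0$, and give suitable $\beta_1,\dots,\beta_m\in B_1$ targets in $[1/10,1]$ such that every point of $[1/10,1]$ is within $\zeta_1/4$ of one of them. If $\delta\le\zeta_1/4$, then at large coordinates $n$ realizing these targets we get $s(n)<1/10$. Moreover $s(n)\ge\zeta'-\delta>\zeta'/2$ if $\delta<\zeta'/2$. There remains the window $(\zeta'/2,1/10)$, and the indices in $B_1$ cannot fill it if $\zeta'$ and $\zeta_1$ are small, because they have to stay away from $a_r$. But suppose there are uncountably many indices $\gamma$ whose promised distance from $a_r$ is at most $\zeta'/2$. Let $B_2$ be an uncountable set of such $\gamma$ on which $s$ has constants $(\zeta_2,N_2)$. Give in addition suitable $\gamma_1,\dots,\gamma_p\in B_2$ targets in the window such that every point of it is within $\zeta_2/4$ of one of them. Then, for $\delta\le\zeta_2/4$, $s(n)$ cannot be in the window either, and $s(n)$ has nowhere to be.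

Now $B_2$ may have its own obstacle: an index $r'$ from which all $\gamma\in B_2$ have a promised distance that is large compared with $\zeta_2$. This looks like the start of a regress, since $\zeta_2$ becomes known only after $B_2$. But the target of $r'$ is ours to choose. We give it the target $1$, far from the window $(\zeta'/2,1/10)$, and it does no harm to the $\gamma_j$. If the $\beta_i$ also have a promise to $r'$, it is either small compared with $\zeta_1$, in which case it removes only a negligible part of the possible targets, or large; but then $r'$ should have been treated like $r$ from the beginning. So two rounds suffice.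

In the proof, $r$ becomes a finite set $T_1$ with targets in $I_1$, the window is a part of $J$, and $r'$ becomes a finite set with targets in $I_2$. What has to be arranged is a system of promises that leaves room, in the sense of Section~\ref{sec:room}, and in which small promises occur uncountably often, together with sequences that are generic subject to it.

\section{Promises and patterns}\label{sec:patterns}

Every $\beta<\omega_1$ is uniquely $\beta=\lambda+k$ with $\lambda$ a limit ordinal or $0$ and $k<\omega$. Fix an injection
\[
e_\beta:\beta\to\omega\qquad\text{with } e_\beta(\alpha)\ge k\text{ for all }\alpha<\beta;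
\]
take any injection and add $k$. The sequence $a_\beta$ will be kept eventually at distance at least $\tfrac12\rho_{e_\beta(\alpha)}$ from $a_\alpha$, for every $\alpha<\beta$. Injectivity of $e_\beta$ ensures that the promises of one $\beta$ together forbid little: by \eqref{eq:sums} balls of radii $\rho_{e_\beta(\alpha)}$, $\alpha<\beta$, have total measure at most $\eta/4$. The condition $e_\beta\ge k$ ensures that for every $K'$ there are uncountably many $\gamma$, namely those of the form $\lambda+K'$, all of whose promises to earlier indices are at most $\tfrac12\rho_{K'}$.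

Suppose we want $a_\beta(n)$ within $\delta_K$ of a target. The promises to those $\alpha$ with $e_\beta(\alpha)>K$ are no obstacle, wherever the points $a_\alpha(n)$ are: by \eqref{eq:R2} the forbidden balls have total measure less than that of the ball of radius $\delta_K$ around the target. A promise with $e_\beta(\alpha)\le K$, however, may forbid this whole ball. So we must prescribe $a_\alpha(n)$ as well, and for that the values $a_{\alpha'}(n)$ for $e_\alpha(\alpha')\le K$, and so on. This leads to the following notions.

\begin{definition}
Let $K<\omega$. Write $\alpha\lhd_K\beta$ if $\alpha<\beta$ and $e_\beta(\alpha)\le K$. A set $S\subseteq\omega_1$ is \emph{$K$-closed} if $\alpha\lhd_K\beta\in S$ implies $\alpha\in S$. Let $\mathrm{cl}_K(\beta)$ be the least $K$-closed set containing $\beta$. For a finite $K$-closed set $S$, a map $q:S\to Q$ is \emph{$K$-admissible} if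
\[
d(q(\alpha),q(\beta))>\rho_{e_\beta(\alpha)}\qquad\text{whenever }\alpha,\beta\in S,\ \alpha\lhd_K\beta .
\]
\end{definition}

We call such a map a \emph{pattern}. Each $\beta$ has at most $K+1$ $\lhd_K$-predecessors, with distinct values of $e_\beta$. Unions and intersections of $K$-closed sets are $K$-closed, and so is $S\setminus\{\max S\}$ for every finite nonempty $K$-closed set $S$. Since $\mathrm{cl}_K(\beta)=\{\beta\}\cup\bigcup_{\alpha\lhd_K\beta}\mathrm{cl}_K(\alpha)$, induction on $\beta$ shows that $\mathrm{cl}_K(\beta)$ is a \emph{finite} subset of $\beta+1$.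

Every finite $K$-closed set $S$ has a $K$-admissible map: choose $q(\beta)$ in increasing order of $\beta$, in $Q$ and outside the closed balls $\bar B(q(\alpha),\rho_{e_\beta(\alpha)})$, $\alpha\lhd_K\beta$. Their total measure is at most $\eta/4<1$, so a nonempty open set remains, and it meets $Q$. We shall use this kind of choice repeatedly.

The promised distance $\tfrac12\rho_j$ is smaller than the distance $\rho_j$ required in patterns because realizing a pattern within $\delta_K$ may cost $2\delta_K=\rho_K/2\le\rho_j/2$ when $j\le K$.

\section{Construction of the family}\label{sec:constr}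

\begin{proposition}\label{prop:constr}
There are $a_\beta\in X^\omega$ $(\beta<\omega_1)$ such that for every $\beta$:
\begin{enumerate}
\item[\textup{(i)}] for every $\alpha<\beta$, $d(a_\alpha(n),a_\beta(n))\ge\tfrac12\rho_{e_\beta(\alpha)}$ for all but finitely many $n$;
\item[\textup{(ii)}] for every $K$, every finite $K$-closed $S$ with $\max S=\beta$ and every $K$-admissible $q:S\to Q$, there are infinitely many $n$ with $d(a_\alpha(n),q(\alpha))<\delta_K$ for all $\alpha\in S$.
\end{enumerate}
\end{proposition}

\begin{proof}
We use recursion on $\beta$. Let $a_\alpha$, $\alpha<\beta$, be given. There are countably many triples $(K,S,q)$ as in (ii), and at least one. List them as $(K_i,S_i,q_i)_{i<\omega}$, each occurring infinitely often. Put $F_i=\{\alpha<\beta:e_\beta(\alpha)<i\}$, a finite set. We define $a_\beta$ on longer and longer initial segments $[0,l_i)$, starting with $l_0=0$. At step $i$ we realize the $i$th pattern at one coordinate $n_i\ge l_i$ and honor the promises to $\alpha\in F_i$ at all new coordinates.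

\emph{Step $i$.} Write $K=K_i$, $S=S_i$, $q=q_i$, and $S^-=S\setminus\{\beta\}$. Let
\[
D=\{n:d(a_\alpha(n),q(\alpha))<\delta_K\text{ for all }\alpha\in S^-\}.
\]
If $S^-=\emptyset$, then $D=\omega$. Otherwise $S^-$ is $K$-closed and $q\restriction S^-$ is $K$-admissible, so $D$ is infinite by (ii) for $\max S^-<\beta$. Pick $n_i\in D$ with $n_i\ge l_i$ and put $l_{i+1}=n_i+1$.

For $l_i\le n<n_i$ choose $a_\beta(n)$ outside all balls $B(a_\alpha(n),\tfrac12\rho_{e_\beta(\alpha)})$, $\alpha\in F_i$. Their total measure is at most $\eta/4<1$ by \eqref{eq:sums}.

For $n=n_i$ choose $a_\beta(n)\in B(q(\beta),\delta_K)$ outside the balls $B(a_\alpha(n),\tfrac12\rho_{e_\beta(\alpha)})$ for those $\alpha\in F_i$ with $e_\beta(\alpha)>K$. Their total measure is at most $\sum_{j>K}M(\rho_j)<m(\delta_K)\le\mu(B(q(\beta),\delta_K))$ by \eqref{eq:R2}, so this is possible. For the remaining $\alpha\in F_i$, those with $e_\beta(\alpha)\le K$, we have $\alpha\lhd_K\beta$, hence $\alpha\in S^-$ since $S$ is $K$-closed. By admissibility and $n\in D$,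
\[
d(a_\alpha(n),a_\beta(n))>\rho_{e_\beta(\alpha)}-2\delta_K=\rho_{e_\beta(\alpha)}-\tfrac12\rho_K\ge\tfrac12\rho_{e_\beta(\alpha)} .
\]

\emph{Verification.} If $\alpha<\beta$ and $i>e_\beta(\alpha)$, then $\alpha\in F_{i'}$ for all $i'\ge i$, so the inequality in (i) holds at all $n\ge l_i$. Each triple is treated at infinitely many steps $i$, the $n_i$ are strictly increasing, and at $n_i$ all $a_\alpha$, $\alpha\in S_i$, are within less than $\delta_{K_i}$ of $q_i(\alpha)$. This is (ii).
\end{proof}

By (i), $a_\alpha\not\approx a_\beta$ whenever $\alpha\ne\beta$, so $A=\{a_\beta:\beta<\omega_1\}$ is disjoint and $|A|=\aleph_1$.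

\section{Maximality}\label{sec:max}

\begin{proposition}\label{prop:max}
Let $(a_\beta)_{\beta<\omega_1}$ be sequences in $X$ satisfying \textup{(ii)} of Proposition~\ref{prop:constr} for every $\beta$. Then no $s\in X^\omega$ satisfies $s\not\approx a_\beta$ for all $\beta<\omega_1$.
\end{proposition}

\begin{proof}
Suppose $s\not\approx a_\beta$ for all $\beta<\omega_1$. We follow the plan of Section~\ref{sec:squeeze}.

\medskip\noindent\textbf{Step 1: the first set of indices and its obstacles.}
By the pigeonhole argument of Section~\ref{sec:squeeze} there are $\zeta_1>0$, $N_1$ and an uncountable $B_1\subseteq\omega_1$ with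
\[
d(s(n),a_\beta(n))\ge\zeta_1\qquad(\beta\in B_1,\ n\ge N_1).
\]
Choose $K_1$ with $2^{-K_1}\eta/8<m(\min(\zeta_1/4,h))$. By \eqref{eq:sums}, balls with radii $\rho_j$ for distinct $j>K_1$ cannot cover any ball of radius $\min(\zeta_1/4,h)$; so for $\beta\in B_1$ only the promises to
\[
T(\beta)=\{\alpha:\alpha\lhd_{K_1}\beta\}
\]
are serious. These sets are finite. By the $\Delta$-system lemma we may shrink $B_1$, keeping it uncountable, so that for some finite $T_1$ we have $T(\beta)\cap T(\beta')=T_1$ for all distinct $\beta,\beta'\in B_1$. The set $T_1$ plays the role of $r$ in Section~\ref{sec:squeeze}.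

\medskip\noindent\textbf{Step 2: a second set of indices that can approach $T_1$.}
As $T_1$ is finite, there are $\zeta'>0$ and $N'$ with
\[
d(s(n),a_r(n))\ge\zeta'\qquad(r\in T_1,\ n\ge N').
\]
Choose $K'$ with $\rho_{K'}\le\zeta'/2$. The set $\{\lambda+K':\lambda<\omega_1\text{ limit}\}$ is uncountable, so there are $\zeta_2>0$, $N_2$ and an uncountable subset $B_2$ of it with
\[
d(s(n),a_\gamma(n))\ge\zeta_2\qquad(\gamma\in B_2,\ n\ge N_2).
\]
By the choice of the injections, $e_\gamma(\alpha)\ge K'$ for all $\gamma\in B_2$ and $\alpha<\gamma$.

\medskip\noindent\textbf{Step 3: the accuracy and the roots.}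
Fix $K\ge K_1$ with $\delta:=\delta_K\le\tfrac18\min(\zeta_1,\zeta_2,\zeta')$. From now on $\lhd$, $\mathrm{cl}$, ``closed'' and ``admissible'' refer to this $K$. By the $\Delta$-system lemma, shrink $B_1$ and $B_2$ to uncountable subsets such that
\[
\mathrm{cl}(\beta)=R_1\sqcup S_\beta\quad(\beta\in B_1),\qquad
\mathrm{cl}(\gamma)=R_2\sqcup S_\gamma\quad(\gamma\in B_2),
\]
where the $S_\beta$, $\beta\in B_1$, are pairwise disjoint and the $S_\gamma$, $\gamma\in B_2$, are pairwise disjoint. (A set $S_\beta$ may meet a set $S_\gamma$.) Each $R_i$ is an intersection of closed sets, so $R:=R_1\cup R_2$ is a finite closed set. For $\beta\in B_1$ we have $T_1\subseteq T(\beta)\subseteq\mathrm{cl}(\beta)$, because $K\ge K_1$; hence $T_1\subseteq R_1$.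

Since $R$ is finite, only finitely many of the pairwise disjoint sets $S_\beta$, $S_\gamma$ and $T(\beta)\setminus T_1$ of each kind meet it. Discarding finitely many elements of $B_1$ and of $B_2$, we may therefore assume for all $\beta\in B_1$ and $\gamma\in B_2$:
\begin{itemize}
\item $\beta,\gamma\notin R$, hence $\beta\in S_\beta$ and $\gamma\in S_\gamma$;
\item $S_\beta\cap R=\emptyset=S_\gamma\cap R$, hence $\mathrm{cl}(\beta)\cap R=R_1$ and $\mathrm{cl}(\gamma)\cap R=R_2$;
\item $T(\beta)\cap R_1=T_1$. Thus $e_\beta(r)>K_1$ whenever $r\in R_1\setminus T_1$ and $r\lhd\beta\in B_1$.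
\end{itemize}

We shall now define an admissible map $q$ on a finite closed set $S\supseteq R$. First the roots receive values, then certain $\beta_i\in B_1$ and $\gamma_j\in B_2$, whose targets matter most, and the rest of $S$ comes last.

\medskip\noindent\textbf{Step 4: values on $R$.}
Choose $q(r)\in Q$ for $r\in R$, in increasing order, such that $q(r)\in I_1$ if $r\in T_1$, $q(r)\in I_2$ if $r\in R\setminus T_1$, and $q(r)\notin\bar B(q(\alpha),\rho_{e_r(\alpha)})$ for all $\alpha\lhd r$. Such $\alpha$ belong to the closed set $R$ and already have values. The excluded balls have total measure at most $\eta/4$ by \eqref{eq:sums}, and $\mu(I_i)\ge m(h)=\eta$ for $i=1,2$. So a nonempty open set remains, and it meets $Q$.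

\medskip\noindent\textbf{Step 5: the values that squeeze $s$.}
The set $X\setminus J$ is compact, and nonempty since it contains $p_2$. Let $x_1,\dots,x_m\in X\setminus J$ be such that every point of $X\setminus J$ is within $\zeta_1/4$ of some $x_i$. Let
\[
Y=\{x\in J:d(x,q(r))>\zeta'/2\text{ for all }r\in T_1\},
\]
an open set; it is the window in which $s(n)$ might hide from $B_1$ and $T_1$. Choose a finite set $\{w_1,\dots,w_p\}\subseteq Y\cap Q$ such that every point of $Y$ is within $\zeta_2/4$ of some $w_j$. For this, take finitely many points of $Y$ such that every point of $Y$ is within $\zeta_2/8$ of one of them, and move each by less than $\zeta_2/8$ to a point of $Y\cap Q$. If $Y=\emptyset$, then $p=0$.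

Choose distinct $\gamma_1,\dots,\gamma_p\in B_2$. Then choose distinct $\beta_1,\dots,\beta_m\in B_1$, larger than all $\gamma_j$, with $\gamma_j\notin S_{\beta_i}$ for all $i,j$; each $\gamma_j$ rules out at most one element of $B_1$. Put $E=\{\beta_1,\dots,\beta_m,\gamma_1,\dots,\gamma_p\}$. \emph{No element of $E$ is a $\lhd$-predecessor of another one}, since no element belongs to the closure of another:
\begin{itemize}
\item $\beta_k\notin R_1\sqcup S_{\beta_i}=\mathrm{cl}(\beta_i)$ for $k\ne i$, because $\beta_k\notin R$ and $\beta_k\in S_{\beta_k}$. Likewise $\gamma_k\notin\mathrm{cl}(\gamma_j)$ for $k\ne j$.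
\item $\gamma_j\notin\mathrm{cl}(\beta_i)$, because $\gamma_j\notin R\cup S_{\beta_i}$.
\item $\beta_i\notin\mathrm{cl}(\gamma_j)$, because $\mathrm{cl}(\gamma_j)\subseteq\gamma_j+1$ and $\beta_i>\gamma_j$.
\end{itemize}
So the targets on $E$ do not constrain one another. The $\lhd$-predecessors of $\beta_i$ in $R$ lie in $R_1$, those of $\gamma_j$ in $R$ lie in $R_2$.

\emph{Value at $\beta_i$.} Choose
\[
q(\beta_i)\in Q\cap B(x_i,\min(\zeta_1/4,h))
\]
outside $\bar B(q(r),\rho_{e_{\beta_i}(r)})$ for all $r\in R_1\setminus T_1$ with $r\lhd\beta_i$. For these $r$ the numbers $e_{\beta_i}(r)$ are distinct and larger than $K_1$, so by \eqref{eq:sums} the excluded measure is at most $2^{-K_1}\eta/8<m(\min(\zeta_1/4,h))$, and the choice is possible. If $r\in T_1$, then $q(r)\in I_1$ and $d(x_i,p_1)\ge4h$, so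
\[
d(q(\beta_i),q(r))>4h-h-h=2h>\rho_0\ge\rho_{e_{\beta_i}(r)} .
\]

\emph{Value at $\gamma_j$.} Put $q(\gamma_j)=w_j$. Let $r\in R_2$ with $r\lhd\gamma_j$.
\begin{itemize}
\item If $r\notin T_1$, then $q(r)\in I_2$. As $w_j\in J$, we get $d(w_j,q(r))>10h-4h-h=5h>\rho_0\ge\rho_{e_{\gamma_j}(r)}$.
\item If $r\in T_1$, then $e_{\gamma_j}(r)\ge K'$ by Step 2, so $\rho_{e_{\gamma_j}(r)}\le\rho_{K'}\le\zeta'/2<d(w_j,q(r))$ because $w_j\in Y$.
\end{itemize}

\medskip\noindent\textbf{Step 6: the remaining values.}
Let
\[
S=R\cup\bigcup_iS_{\beta_i}\cup\bigcup_jS_{\gamma_j}
=R\cup\bigcup_i\mathrm{cl}(\beta_i)\cup\bigcup_j\mathrm{cl}(\gamma_j),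
\]
a finite closed set. Go through the elements $\alpha$ of $S\setminus(R\cup E)$ in increasing order, and choose $q(\alpha)\in Q$ outside the following closed balls.
\begin{itemize}
\item $\bar B(q(\alpha'),\rho_{e_\alpha(\alpha')})$ for $\alpha'\lhd\alpha$. These $\alpha'$ lie in $S$ and already have values. The total measure is at most $\eta/4$.
\item $\bar B(q(\xi),\rho_{e_\xi(\alpha)})$ for $\xi\in E$ with $\alpha\lhd\xi$. For such $\xi$ we have $\alpha\in\mathrm{cl}(\xi)\setminus R=S_\xi$. By disjointness there is at most one such $\xi$ among the $\beta_i$ and at most one among the $\gamma_j$, so the total measure is at most $2M(\rho_0)\le\eta/4$.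
\end{itemize}
The excluded measure is at most $\eta/2<1$, so the choice is possible.

\emph{The map $q:S\to Q$ is admissible.} Let $\alpha,\xi\in S$ with $\alpha\lhd\xi$. If $\xi\in R$, then $\alpha\in R$ and the inequality holds by Step 4. If $\xi\in E$, then $\alpha\notin E$; the inequality holds by Step 5 if $\alpha\in R$ and by the second item above otherwise. If $\xi\in S\setminus(R\cup E)$, it holds by the first item.

\medskip\noindent\textbf{Step 7: the contradiction.}
By (ii), applied to $\beta=\max S$, there is $n\ge\max(N_1,N_2,N')$ with $d(a_\alpha(n),q(\alpha))<\delta$ for all $\alpha\in S$. Where is $s(n)$?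

If $s(n)\notin J$, pick $i$ with $d(s(n),x_i)\le\zeta_1/4$. Then
\[
d(s(n),a_{\beta_i}(n))<\zeta_1/4+\zeta_1/4+\delta<\zeta_1,
\]
contradicting $\beta_i\in B_1$.

If $s(n)\in J$, then $d(s(n),q(r))>\zeta'-\delta>\zeta'/2$ for all $r\in T_1$, so $s(n)\in Y$. Pick $j$ with $d(s(n),w_j)\le\zeta_2/4$. Then
\[
d(s(n),a_{\gamma_j}(n))<\zeta_2/4+\delta<\zeta_2,
\]
contradicting $\gamma_j\in B_2$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Propositions~\ref{prop:constr} and~\ref{prop:max} the family $A$ is maximal, and $|A|=\aleph_1$. So $\mathfrak a(X^\omega)\le\aleph_1$. Lemma~\ref{lem:lower} with $Z=P=X$ gives $\mathfrak a(X^\omega)\ge\aleph_1$.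
\end{proof}

\begin{remark}
Compactness was used to find the measure $\mu$, for Lemma~\ref{lem:Mm}, and for the finite nets in Step 5; the nets must be finite because only finite patterns can be prescribed. The absence of isolated points gave a measure vanishing on points, and thus $M(\rho)\to0$. Neither hypothesis can simply be omitted. If $X$ is not totally bounded, $\mathfrak a(X^\omega)$ can be larger than $\aleph_1$ by Theorem~\ref{thm:B}. If $X$ is nonempty, compact and countable, then $\mathfrak a(X^\omega)\le|X|<\aleph_1$, because the constant sequences form a maximal family.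
\end{remark}

\section{Total boundedness is the dividing line}\label{sec:class}

\begin{proof}[Proof of Theorem~\ref{thm:B}\textup{(1)}]
Let $X$ be totally bounded, so that $\hat X$ is compact.

\emph{Reduction to compact spaces.} For $f\in\hat X^\omega$ pick $f'\in X^\omega$ with $d(f(n),f'(n))<2^{-n}$ for all $n$. Then $f\approx g$, $f'\approx g$ and $f'\approx g'$ are equivalent, for all $f,g\in\hat X^\omega$. Let $A$ be maximal in $X^\omega$. For every $f\in\hat X^\omega$ there is $a\in A$ with $f'\approx a$, hence $f\approx a$; so $A$ is maximal in $\hat X^\omega$. Conversely let $A$ be maximal in $\hat X^\omega$ and $A'=\{f':f\in A\}$. For distinct $f,g\in A$ we have $f'\not\approx g'$, in particular $f'\ne g'$; so $A'$ is disjoint and $|A'|=|A|$. For each $s\in X^\omega$ there is $f\in A$ with $s\approx f$, hence $s\approx f'$; so $A'$ is maximal in $X^\omega$. Thus $\mathfrak a(X^\omega)=\mathfrak a(\hat X^\omega)$, and we may assume that $X$ is compact.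

The constant sequences form a maximal family in $X^\omega$, since every $s\in X^\omega$ has an accumulation point. Hence $\mathfrak a(X^\omega)\le|X|$.

\emph{$X$ finite.} Here $\mathfrak a(X^\omega)=|X|$, as shown in Section~\ref{sec:intro}.

\emph{$X$ infinite: no finite family is maximal.} Given $k$ sequences, pick $k+1$ points of $X$ and $\varepsilon>0$ such that the points are pairwise at distance at least $2\varepsilon$. An open ball of radius $\varepsilon$ contains at most one of them. So for each $n$ one of the $k+1$ points has distance at least $\varepsilon$ from all $k$ values at $n$; let $s(n)$ be such a point. Then $s$ is $\not\approx$ all $k$ sequences. In particular $\mathfrak a(X^\omega)=\aleph_0$ if $X$ is countably infinite.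

\emph{$X$ uncountable.} By the Cantor--Bendixson theorem $X=P\sqcup C$, where $P\ne\emptyset$ is compact without isolated points and $C$ is countable and open. Lemma~\ref{lem:lower} with $Z=X$ gives $\mathfrak a(X^\omega)\ge\aleph_1$.

For the upper bound let $A\subseteq P^\omega$ be maximal in $P^\omega$ with $|A|=\aleph_1$, by Theorem~\ref{thm:A}. Let $A^+$ consist of $A$ and the constant sequences with value in $C$. Then $|A^+|=\aleph_1$, and $A^+$ is disjoint because $d(x,P)>0$ for $x\in C$. Suppose $s\in X^\omega$ is $\not\approx$ all constants from $C$. Then no accumulation point of $s$ is in $C$, so by compactness $d(s(n),P)\to0$, and there is $s'\in P^\omega$ with $d(s(n),s'(n))\to0$. Some $a\in A$ satisfies $s'\approx a$, hence $s\approx a$. So $A^+$ is maximal and $\mathfrak a(X^\omega)=\aleph_1$.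
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}\textup{(2)}]
Let $X$ be not totally bounded. Then there are $\varepsilon>0$ and points $x_i$ $(i<\omega)$ pairwise at distance at least $2\varepsilon$, so an open ball of radius $\varepsilon$ contains at most one $x_i$. For $a\in X^\omega$ let $h_a(n)$ be the unique $i$ with $d(a(n),x_i)<\varepsilon$ if there is one, and $0$ otherwise. We use Bartoszy\'nski's theorem \cite[Thm.~2.4.7]{BJ}: $\mathrm{non}(\mathcal M)$ is the least size of a set $F\subseteq\omega^\omega$ such that every $g\in\omega^\omega$ agrees infinitely often with some $f\in F$.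

If $A\subseteq X^\omega$ and $|A|<\mathrm{non}(\mathcal M)$, then there is $g\in\omega^\omega$ such that for every $a\in A$, $g(n)\ne h_a(n)$ for almost all $n$. Put $s(n)=x_{g(n)}$. If $g(n)\ne h_a(n)$, then $d(s(n),a(n))\ge\varepsilon$. So $s\not\approx a$ for every $a\in A$, and $A$ is not maximal. Hence $\mathfrak a(X^\omega)\ge\mathrm{non}(\mathcal M)$.

Moreover $\mathrm{non}(\mathcal M)\ge\mathfrak b$: a set $F$ as in Bartoszy\'nski's theorem is unbounded, because if $f\le^*g$ for all $f\in F$, then $g+1$ agrees only finitely often with each $f\in F$. Finally, MA$+\neg$CH implies $\mathrm{non}(\mathcal M)=\mathfrak c>\aleph_1$.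
\end{proof}

\section{Indestructibility in outer models}\label{sec:outer}

The proof of maximality in Section~\ref{sec:max} uses only condition (ii), the properties of the parameters and of the injections $e_\beta$, and the uncountability of $\omega_1$. For $X=[0,1]$ all of this persists to outer models with the same $\omega_1$.

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $X=[0,1]$ with Lebesgue measure and the explicit parameters at the end of Section~\ref{sec:room}, and let $(a_\beta)_{\beta<\omega_1}$ be as in Proposition~\ref{prop:constr}. Let $W$ be an outer model of ZFC with $\omega_1^W=\omega_1$. The interval $[0,1]$ may have new points in $W$. We check that the hypotheses of Proposition~\ref{prop:max} hold in $W$ for the space $[0,1]^W$ with the same parameters, the same maps $e_\beta$ and the same sequences $a_\beta$.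

In $W$ the formulas $M(\rho)=\min(2\rho,1)$ and $m(\rho)=\min(\rho,1)$ hold for Lebesgue measure on $[0,1]^W$, so \eqref{eq:R1} and \eqref{eq:R2} hold. The set $Q=\mathbb Q\cap[0,1]$ is the same in $W$ and is dense in $[0,1]^W$. The maps $e_\beta$ are still injections with $e_{\lambda+k}(\alpha)\ge k$, and the relations $\lhd_K$ are unchanged. Conditions (i) and (ii) quantify only over natural numbers, countable ordinals, finite subsets of $\omega_1$ and finite maps into $Q$. All of these are the same in $W$, so (i) and (ii) remain true.

By (i), $A=\{a_\beta:\beta<\omega_1\}$ is disjoint in $W$, and it has size $\aleph_1^W$. By Proposition~\ref{prop:max}, applied in $W$, no $s\in([0,1]^\omega)^W$ is $\not\approx$ all $a_\beta$. So $A$ is maximal in $W$. Taking $W$ to be the ground model itself, we see that $A$ is maximal there too.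
\end{proof}

\begin{thebibliography}{9}
\bibitem{BJ} Bartoszy\'nski and Judah, \emph{Set Theory: On the Structure of the Real Line}.
\bibitem{Bice} Tristan Bice, \emph{MAD Families of Projections on l\textasciicircum 2 and Real-Valued Functions on Omega}, arXiv:1210.2103 (2012).
\end{thebibliography}

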